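\title{A uniform lower bound for nodal intersections of toral eigenfunctions with curves}

\begin{abstract}
Let $F$ be a real eigenfunction of the Laplacian on the flat torus $\mathbb{T}^2$ with eigenvalue $\lambda^2$, and let $\mathcal{C}$ be a $C^2$ curve with nowhere vanishing curvature. We prove that $F$ has at least $c\lambda$ zeros on $\mathcal{C}$ for all large $\lambda$, with $c>0$ depending only on $\mathcal{C}$; the same holds for all levels $F=h$ with $|h|$ small compared with $\|F\|_{L^2}$. The main ingredient is the bound $\int|F|^4\,d\nu\le169\,\|F\|_{L^2}^4$, valid for large $\lambda$ and every probability measure $\nu$ whose Fourier coefficients decay like a power. It rests on a divisibility property: the primitive direction of a sum of two lattice points on the circle $x^2+y^2=m$ divides $4m$ in the Gaussian integers. Among $C^2$ curves of unit length, the lower bound $c\lambda$ fails exactly for straight segments.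
\end{abstract}

\section{Introduction}

\subsection{The problem}

Let $\mathbb{T}^2=\mathbb{R}^2/\mathbb{Z}^2$ be the flat torus and write $e(s)=e^{2\pi is}$. The nonzero eigenvalues of $-\Delta$ have the form $\lambda^2=4\pi^2m$ with $m$ a positive integer, and the solutions of $-\Delta F=\lambda^2F$ are the sums
\begin{equation}\label{eq:F}
F(x)=\sum_{\zeta\in\mathcal{E}}a_\zeta\,e(\langle\zeta,x\rangle),\qquad
\mathcal{E}=\{\zeta\in\mathbb{Z}^2:\ |\zeta|=R\},\qquad R=\sqrt m=\frac{\lambda}{2\pi}.
\end{equation}
A \emph{curve} is a $C^2$ map $\gamma:[0,\ell]\to\mathbb{T}^2$ parametrized by arc length; $\mathcal{C}$ denotes its image, self-intersections are allowed, and the curvature at $\gamma(t)$ is $|\gamma''(t)|$. For a real eigenfunction $F\not\equiv0$, the number of \emph{nodal intersections} with $\mathcal{C}$ is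
\[
\mathcal{Z}(F)=\#\{x\in\mathcal{C}:\ F(x)=0\}.
\]
Each term of \eqref{eq:F} is a plane wave of wavelength $1/R$, so one expects $\mathcal{Z}(F)$ to be of order $\lambda$.

A single real wave shows what the geometry of the curve has to do with this. Let $F(x)=\cos(2\pi\langle\mu,x\rangle)$ with $|\mu|=R$, lift $\gamma$ to $\mathbb{R}^2$, put $\varphi(t)=\langle\mu,\gamma(t)\rangle$, and let $\alpha(t)$ be the angle from $\mu$ to $\gamma'(t)$, so that $\varphi'=R\cos\alpha$. Zeros occur where $\varphi\in\frac14+\frac12\mathbb{Z}$. If the curvature lies between $\kappa_0>0$ and $\kappa_1$, then $\alpha$ is monotone with $\kappa_0\le|\alpha'|\le\kappa_1$, so $\varphi$ is monotone on each of boundedly many intervals, and the number of zeros of $F\circ\gamma$ is $2R\int_0^\ell|\cos\alpha|\,dt+O(1)$. The integral is at most $\ell$ and at least $\kappa_1^{-1}\int|\cos x|\,dx$ over the range of $\alpha$, an interval of length at least $\kappa_0\ell$; so it is bounded below independently of the direction of $\mu$. Curvature prevents the curve from running along a wave front.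 A straight segment can do so, and then $\cos\alpha$ is small along the whole curve.

For a general eigenfunction the waves interfere, and the set $\mathcal{E}$ is an arithmetic object. Bourgain and Rudnick proved the following for curves of unit length and all large $\lambda$, with constants depending only on $\mathcal{C}$.
\begin{itemize}
\item[(i)] If $\mathcal{C}$ is real analytic with nowhere vanishing curvature, then $\mathcal{Z}(F)\le c\lambda$.
\item[(ii)] If $\mathcal{C}$ is smooth with nowhere vanishing curvature, then $\mathcal{Z}(F)\gg\lambda/B_\lambda^{5/2}$, where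
\[
B_\lambda=\max_{|x|=\sqrt m}\#\{\mu\in\mathcal{E}:\ |x-\mu|\le m^{1/4}\}
\]
is the largest number of frequencies on a short arc. Since $B_\lambda\ll\log\lambda$, this gives $\mathcal{Z}(F)\gg\lambda^{1-o(1)}$.
\end{itemize}
The following conjecture is posed in \cite{CNNV}.

\begin{quote}
\textbf{Conjecture.} \emph{Let $\mathcal{C}\subset\mathbb{T}^2$ be a smooth curve of unit length with nowhere vanishing curvature. There are $c>0$ and $\lambda_0$, depending only on $\mathcal{C}$, such that $\mathcal{Z}(F)\ge c\lambda$ for all $\lambda\ge\lambda_0$ and all real $F\not\equiv0$ with $-\Delta F=\lambda^2F$.}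
\end{quote}

\subsection{Results}

We prove the conjecture, for $C^2$ curves and for all levels near zero. The \emph{number of sign changes} of a continuous function $g:[0,\ell]\to\mathbb{R}$ is the supremum of all $n\ge0$ for which there are $t_0<\dots<t_n$ with $g(t_{i-1})g(t_i)<0$ for $1\le i\le n$.

\begin{theorem}\label{thm:main}
Let $\gamma:[0,\ell]\to\mathbb{T}^2$ be a $C^2$ curve $\mathcal{C}$, parametrized by arc length, with nowhere vanishing curvature. There are $c,h_0,\lambda_0>0$ depending only on $\mathcal{C}$ such that for all $\lambda\ge\lambda_0$, all real eigenfunctions $F\not\equiv0$ with $-\Delta F=\lambda^2F$, and all real $h$ with $|h|\le h_0\|F\|_{L^2(\mathbb{T}^2)}$, the function $F\circ\gamma-h$ has at least $c\lambda$ sign changes, and $\#\{x\in\mathcal{C}:F(x)=h\}\ge c\lambda$.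
\end{theorem}

The conjecture is the case $\ell=1$, $h=0$. By (i), the order $\lambda$ is optimal for real analytic curves with nonvanishing curvature: there $\mathcal{Z}(F)\asymp\lambda$. Some restriction on $h$ is necessary, since $F=\cos(2\pi\langle\mu,x\rangle)$ never exceeds $1=\sqrt2\,\|F\|_{L^2}$.

The key ingredient is an $L^4$ bound with no loss in $B_\lambda$. It uses only one property of arc length on $\mathcal{C}$, the decay of its Fourier coefficients.

\begin{theorem}\label{thm:L4}
Let $\nu$ be a Borel probability measure on $\mathbb{T}^2$ whose Fourier coefficients $\hat\nu(w)=\int e(\langle w,x\rangle)\,d\nu$ satisfy $|\hat\nu(w)|\le A|w|^{-\beta}$ for $0\ne w\in\mathbb{Z}^2$, where $A,\beta>0$. There is $\lambda_0(A,\beta)$ such that for $\lambda\ge\lambda_0$ every complex eigenfunction $F$ with $-\Delta F=\lambda^2F$ satisfies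
\[
\int|F|^4\,d\nu\le169\,\|F\|_{L^2(\mathbb{T}^2)}^4 .
\]
\end{theorem}

Finally, straight segments are the only obstruction.

\begin{theorem}\label{thm:class}
Let $\mathcal{C}$ be a $C^2$ curve of unit length. The statement ``there are $c,\lambda_0>0$ such that $\mathcal{Z}(F)\ge c\lambda$ for all $\lambda\ge\lambda_0$ and all real eigenfunctions $F\not\equiv0$ with $-\Delta F=\lambda^2F$'' holds if and only if $\mathcal{C}$ is not a straight (geodesic) segment.
\end{theorem}

\subsection{How sign changes are detected}\label{sec:detect}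

Let $f=F\circ\gamma$, and compare two averages over a window $[t,t+H]$ of length $H=K/R$, that is, of $K$ wavelengths: the average of $|f|$, and the absolute value of the average of $f$. If $f$ does not change sign in the window, the two are equal. For the model $f(t)=\cos(2\pi Rt)$ and integer $K$ the first is $2/\pi$, while for any $K$ the second is at most $\frac1H\cdot\frac{2}{2\pi R}=\frac1{\pi K}$. So the two averages differ in every window once $K$ is a large constant, and each of about $\ell R/K$ disjoint windows contains a sign change.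

For a general eigenfunction, $L^2$ methods show that $\int f^2$ is bounded below and that the local averages of $f$ are small in $L^2$ (Section~\ref{sec:curve}). This alone does not suffice. The function equal to $\epsilon^{-1/2}\cos(2\pi Rt)$ on $[0,\epsilon]$ and to $0$ elsewhere has $L^2$ norm of order $1$; its averages over windows of length $H\le\epsilon$ have $L^2$ norm $O(1/K)$; but it has only about $2\epsilon R$ sign changes. What must be excluded is concentration on a small part of the curve. In this example $\int f^4$ is of order $1/\epsilon$, and a uniform bound on $\int f^4$ is what rules it out: by H\"older's inequality it turns the lower bound for $\int f^2$ into a lower bound for $\int|f|$.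

Section~\ref{sec:lattice} collects the facts about lattice points, Section~\ref{sec:L4} proves Theorem~\ref{thm:L4}, and Sections~\ref{sec:main} and~\ref{sec:class} prove Theorems~\ref{thm:main} and~\ref{thm:class}.

\section{Lattice points on circles}\label{sec:lattice}

All statements are homogeneous in $F$, so we normalize
\[
\|F\|_{L^2(\mathbb{T}^2)}^2=\sum_{\zeta\in\mathcal{E}}|a_\zeta|^2=1 .
\]
The symbol $o(1)$ denotes a quantity that tends to $0$ as $R\to\infty$, uniformly over normalized $F$. Put $N=\#\mathcal{E}$; by Cauchy--Schwarz $(\sum|a_\zeta|)^2\le N$. The number $N$ of representations of $m$ as a sum of two squares is at most four times the number of divisors of $m$, and the divisor bound gives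
\begin{equation}\label{eq:divisor}
N\ll_\epsilon R^{\epsilon}\quad\text{for every }\epsilon>0 .
\end{equation}
Thus any saving of a power of $R$ absorbs any power of $N$.

The only spacing information that we use is the following elementary fact.

\begin{lemma}\label{lem:three}
A set of points of $\mathbb{Z}^2$ on a circle of radius $\rho$ whose mutual distances are all less than $(2\rho)^{1/3}$ has at most two elements.
\end{lemma}

\begin{proof}
Three distinct points on a circle are not collinear. If they are lattice points, their triangle has area at least $\frac12$, being half of a nonzero integer determinant. If the sides are $a,b,c$ and $\phi$ is the angle opposite $c$, then $c=2\rho\sin\phi$, and the area is $\frac12ab\sin\phi=abc/(4\rho)$. Hence $abc\ge2\rho$, and one side is at least $(2\rho)^{1/3}$.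
\end{proof}

Join two distinct points $\mu,\mu'\in\mathcal{E}$ by an edge if $|\mu-\mu'|\le R^{1/4}$, and call the connected components of this graph \emph{clusters}.

\begin{lemma}\label{lem:cluster}
Let $R>256$. A closed disc of radius $R^{1/4}$ contains at most two points of $\mathcal{E}$. Every cluster has at most two elements, and points of different clusters are at distance greater than $R^{1/4}$.
\end{lemma}

\begin{proof}
Points of such a disc have mutual distances at most $2R^{1/4}$, and $2R^{1/4}<(2R)^{1/3}$ is equivalent to $R^{1/4}>4$; apply Lemma~\ref{lem:three}. A connected graph with at least three vertices has a vertex with two neighbors, and the disc of radius $R^{1/4}$ about it would contain three points of $\mathcal{E}$. The last claim is the definition of a cluster.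
\end{proof}

We identify $\mathbb{Z}^2$ with the ring $\mathbb{Z}[i]$ of Gaussian integers, so that multiplication by $i$ is rotation by $\pi/2$. This ring has unique factorization; $\gcd$ and $\operatorname{lcm}$ are defined up to the units $\pm1,\pm i$, and $a\mid b\neq0$ implies $|a|\le|b|$. A vector $u\in\mathbb{Z}^2$ is \emph{primitive} if its coordinates are coprime integers; then $iu$ is primitive too, and every lattice point on the line $\mathbb{R}u$ is an integer multiple of $u$. For $v,w\in\mathbb{Z}^2$, the determinant $v\times w$ is an integer, nonzero unless $v,w$ are parallel.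

\begin{lemma}\label{lem:lcm}
For nonzero $u_1,\dots,u_k\in\mathbb{Z}[i]$,
\[
\prod_{i=1}^k|u_i|\le|\operatorname{lcm}(u_1,\dots,u_k)|\prod_{i<j}|\gcd(u_i,u_j)| .
\]
\end{lemma}

\begin{proof}
We show that $\prod u_i$ divides $\operatorname{lcm}(u_1,\dots,u_k)\prod_{i<j}\gcd(u_i,u_j)$. Fix a prime and number the $u_i$ so that its exponents satisfy $e_1\ge\dots\ge e_k$. Then $\sum_ie_i=e_1+\sum_{j\ge2}\min(e_1,e_j)\le\max_ie_i+\sum_{i<j}\min(e_i,e_j)$.
\end{proof}

\section{The uniform $L^4$ bound}\label{sec:L4}

\subsection{The square of an eigenfunction}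

We estimate $F^2$ in $L^2(\nu)$. Its frequencies lie in the sumset $\Sigma=\mathcal{E}+\mathcal{E}$:
\[
F^2=\sum_{\sigma\in\Sigma}b_\sigma\,e(\langle\sigma,x\rangle),\qquad b_\sigma=\sum_{\zeta_1+\zeta_2=\sigma}a_{\zeta_1}a_{\zeta_2}.
\]
Let $\sigma\ne0$ and $\sigma=\zeta_1+\zeta_2$. Both $\zeta_1$ and $\zeta_2$ lie on the two distinct circles $|z|=R$ and $|z-\sigma|=R$. These meet in at most two points, and in one point only when $\zeta_1=\zeta_2=\sigma/2$, where they are tangent. So $\sigma$ determines the unordered pair $\{\zeta_1,\zeta_2\}$, and $b_\sigma$ equals $2a_{\zeta_1}a_{\zeta_2}$ if $\zeta_1\ne\zeta_2$ and $a_{\zeta_1}^2$ otherwise. Summing over unordered pairs,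
\begin{equation}\label{eq:b}
\sum_{\sigma\ne0}|b_\sigma|^2\le2\Big(\sum_\zeta|a_\zeta|^2\Big)^2=2,\qquad\sum_{\sigma}|b_\sigma|\le\Big(\sum_\zeta|a_\zeta|\Big)^2\le N .
\end{equation}
For Lebesgue measure this ends the matter: $|b_0|\le\sum|a_\zeta||a_{-\zeta}|\le1$, and orthogonality gives $\int_{\mathbb{T}^2}|F|^4\,dx\le3$. For a general $\nu$, distinct frequencies interact through $\hat\nu(\sigma-\sigma')$. By \eqref{eq:divisor} the interaction is negligible as soon as $|\sigma-\sigma'|$ exceeds a small power of $R$; we fix
\[
D=R^{1/1000}.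
\]
For $X\subset\Sigma$ let $P_X=\sum_{\sigma\in X}b_\sigma e(\langle\sigma,x\rangle)$. There are two ways to bound $P_X$. The first asks that $X$ be sparse at scale $D$; the second does not look at the spacing of $X$ at all.

\begin{lemma}\label{lem:tools}
Let $X\subset\Sigma$ and $M\ge1$.
\begin{itemize}
\item[(a)] If $0\notin X$ and for each $\sigma\in X$ at most $M$ elements $\sigma'\in X$ satisfy $|\sigma'-\sigma|\le D$, then $\int|P_X|^2\,d\nu\le2M+AN^2D^{-\beta}=2M+o(1)$.
\item[(b)] If for each $\zeta_1\in\mathcal{E}$ at most $M$ points $\zeta_2\in\mathcal{E}$ satisfy $\zeta_1+\zeta_2\in X$, then $|P_X|\le M$ everywhere.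
\end{itemize}
\end{lemma}

\begin{proof}
(a) Expand $\int|P_X|^2d\nu=\sum_{\sigma,\sigma'\in X}b_\sigma\overline{b_{\sigma'}}\,\hat\nu(\sigma-\sigma')$. For pairs with $|\sigma-\sigma'|\le D$ use $|\hat\nu|\le1$ and $|b_\sigma b_{\sigma'}|\le\frac12(|b_\sigma|^2+|b_{\sigma'}|^2)$; by symmetry they contribute at most $M\sum_{\sigma\in X}|b_\sigma|^2\le2M$. The other pairs contribute at most $AD^{-\beta}(\sum|b_\sigma|)^2\le AD^{-\beta}N^2$, which tends to $0$ by \eqref{eq:divisor}.

(b) We have $|P_X|\le\sum|a_{\zeta_1}||a_{\zeta_2}|\le\frac12\sum(|a_{\zeta_1}|^2+|a_{\zeta_2}|^2)$, both sums over ordered pairs with $\zeta_1+\zeta_2\in X$. By symmetry the right side equals $\sum|a_{\zeta_1}|^2$ over the same pairs, which is at most $M$.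
\end{proof}

The task is to cut $\Sigma$ into a bounded number of classes, each of which satisfies (a) or (b) with a bounded $M$.

\subsection{The direction of a sum divides $4m$}\label{sec:divides}

Spacing on the circle does not give sparsity of $\Sigma$ directly. Let $\sigma=\zeta_1+\zeta_2\ne0$ and $\delta=\zeta_1-\zeta_2$. Then
\[
\langle\sigma,\delta\rangle=|\zeta_1|^2-|\zeta_2|^2=0,\qquad|\sigma|^2+|\delta|^2=4m,
\]
so $\zeta_{1,2}=\frac12\sigma\pm\frac12\delta$ are reflections of each other in the line $\mathbb{R}\sigma$. Consider pairs that are symmetric about one fixed ray and have $|\delta|\le(RD)^{1/2}$. Their sums lie on the ray and satisfy $2R-|\sigma|=|\delta|^2/(2R+|\sigma|)\le D/2$, so all of them are within $D$ of each other. The points $\zeta$ involved range over an arc of length about $(RD)^{1/2}$. This is the scale $R^{1/2}=m^{1/4}$ of $B_\lambda$ and a little more, and it is far beyond the scale $R^{1/3}$ of Lemma~\ref{lem:three}. To avoid counting lattice points on such arcs we use the arithmetic of $\sigma$ itself.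

Write $\sigma=pu$ with $p\ge1$ an integer and $u=u_\sigma$ primitive; we call $u$ the \emph{direction} of $\sigma$. Since $\delta\perp u$, the lattice point $\delta$ lies on the line through the primitive vector $iu$, so $\delta=q\,iu$ with $q\in\mathbb{Z}$. Order the pair so that $q\ge0$; then $p,q,u$ and $|\delta|=q|u|$ are determined by $\sigma$. The identity $|\sigma|^2+|\delta|^2=4m$ becomes
\begin{equation}\label{eq:key}
|u|^2(p^2+q^2)=4m .
\end{equation}
For instance, for $m=5$ the pair $1+2i$, $2+i$ has $\sigma=3(1+i)$, $\delta=i(1+i)$ and $2\cdot(9+1)=20$, while the pair $-1+2i$, $2+i$ has $\sigma=1+3i$, $\delta=i(1+3i)$ and $10\cdot(1+1)=20$.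

Identity \eqref{eq:key} has two consequences. For fixed $u$, the point $(p,q)$ is a lattice point on a circle of radius $2R/|u|$, to which Lemma~\ref{lem:three} applies. And $u$ divides $u\bar u=|u|^2$, which divides $4m$; so \emph{all directions divide the one number $4m$ in $\mathbb{Z}[i]$}.

The second consequence makes sums repel each other. The smallest case in which this is visible is that of three distinct sums $\sigma_1,\sigma_2,\sigma_3$ that are themselves primitive, have length at least $R$, and lie in a disc of radius $r$. Each $\gcd(\sigma_i,\sigma_j)$ divides the nonzero difference $\sigma_i-\sigma_j$, so it has modulus at most $2r$: nearby sums are nearly coprime. Their least common multiple divides $4m=4R^2$. Lemma~\ref{lem:lcm} gives $R^3\le4R^2(2r)^3$, that is, $r\ge(R/32)^{1/3}$. The number $4m$ has no room for three large, nearly coprime divisors. If the directions are only known to have length at least $R^{1/10}$, the same argument works with thirty sums in place of three. It says nothing when the directions are short; but short primitive vectors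 point in well separated directions, and that is what we use in the remaining cases.

\subsection{Four classes of sums}

Split $\Sigma$ as follows:
\begin{align*}
\Sigma_1&:\ |\sigma|\le R^{1/4}\quad(\text{including }\sigma=0);\\
\Sigma_2&:\ |\sigma|>R^{1/4},\quad|u_\sigma|<R^{1/10},\quad|\delta|<R^{3/4};\\
\Sigma_3&:\ |\sigma|>R^{1/4},\quad|u_\sigma|<R^{1/10},\quad|\delta|\ge R^{3/4};\\
\Sigma_4&:\ |\sigma|>R^{1/4},\quad|u_\sigma|\ge R^{1/10}.
\end{align*}
The classes $\Sigma_1$ (nearly antipodal pairs) and $\Sigma_2$ (close pairs, symmetric about a line of short direction) are treated by Lemma~\ref{lem:tools}(b), the other two by Lemma~\ref{lem:tools}(a). Below, ``large'' means larger than an absolute constant.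

\begin{lemma}\label{lem:S1}
For $R>256$, each $\zeta_1\in\mathcal{E}$ has at most two partners $\zeta_2\in\mathcal{E}$ with $\zeta_1+\zeta_2\in\Sigma_1$.
\end{lemma}

\begin{proof}
Such $\zeta_2$ lie in the disc of radius $R^{1/4}$ about $-\zeta_1$. Apply Lemma~\ref{lem:cluster}.
\end{proof}

The symmetric configuration of Section~\ref{sec:divides} falls into $\Sigma_2$ when the direction is short. We do not count the pairs in it; it is enough that each point belongs to one pair only.

\begin{lemma}\label{lem:S2}
Each $\zeta_1\in\mathcal{E}$ has at most one partner $\zeta_2\in\mathcal{E}$ with $\zeta_1+\zeta_2\in\Sigma_2$.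
\end{lemma}

\begin{proof}
Let $\sigma=\zeta_1+\zeta_2\in\Sigma_2$. The component of $\zeta_1$ orthogonal to $u_\sigma$ has length $|\delta|/2$, so the angle between $\zeta_1$ and the line $\mathbb{R}u_\sigma$ has sine $|\delta|/(2R)<\frac12R^{-1/4}$. Suppose that two different lines $\mathbb{R}u,\mathbb{R}u'$ occur for the same $\zeta_1$. Since $|\sin(a\pm b)|\le|\sin a|+|\sin b|$, the angle between them has sine less than $R^{-1/4}$. But this sine equals $|u\times u'|/(|u||u'|)>R^{-1/5}\ge R^{-1/4}$, a contradiction. So $\zeta_1$ determines the line, and $\zeta_2$ is the reflection of $\zeta_1$ in it.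
\end{proof}

In $\Sigma_3$, nearby sums are forced to share their direction $u$, and so they have nearby values of $p$. On the circle \eqref{eq:key}, nearby $p$ give nearby $q$ unless $q$ is small, where the circle is steep as a graph over the $p$-axis. The condition $|\delta|\ge R^{3/4}$ keeps the slope below $2R^{1/4}$, within reach of Lemma~\ref{lem:three}.

\begin{lemma}\label{lem:S3}
For large $R$ and each $\sigma\in\Sigma_3$, at most two elements $\sigma'\in\Sigma_3$ satisfy $|\sigma'-\sigma|\le D$.
\end{lemma}

\begin{proof}
Let $\sigma=pu$ and let $\sigma'=p'u'\in\Sigma_3$ with $|\sigma'-\sigma|\le D$. If $\sigma,\sigma'$ are not parallel, then $|u\times u'|\ge1$ and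
\[
|\sigma||\sigma'|R^{-1/5}<\frac{|\sigma||\sigma'|}{|u||u'|}=pp'\le|\sigma\times\sigma'|=|\sigma\times(\sigma'-\sigma)|\le|\sigma|D ,
\]
so $|\sigma'|<DR^{1/5}\le R^{1/4}$, contrary to the definition of $\Sigma_3$. Hence $u'=\pm u$, and $u'=-u$ would give $|\sigma-\sigma'|=|\sigma|+|\sigma'|>2R^{1/4}>D$. So every such $\sigma'$ is $p'u$ with $|p'-p|\le D/|u|\le D$.

By \eqref{eq:key}, the corresponding points $(p',q')$ are lattice points on the circle of radius $\rho=2R/|u|>2R^{9/10}$ about the origin. They are distinct because the $p'$ are, and they satisfy $0<p'\le2R/|u|$ and $q'=|\delta'|/|u|\ge R^{3/4}/|u|$. For two of them, $|p'-p''|\le2D$, and $p'^2+q'^2=p''^2+q''^2$ gives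
\[
|q'-q''|=|p'-p''|\,\frac{p'+p''}{q'+q''}\le|p'-p''|\,\frac{4R/|u|}{2R^{3/4}/|u|}=2R^{1/4}|p'-p''| .
\]
Their distance is at most $2D(1+2R^{1/4})\le6R^{1/4}D$. Since $(6R^{1/4}D)^3=216R^{0.753}<4R^{0.9}<2\rho$ for large $R$, Lemma~\ref{lem:three} allows at most two such points.
\end{proof}

\begin{lemma}\label{lem:S4}
For large $R$, a closed disc of radius $D$ contains at most $29$ elements of $\Sigma_4$.
\end{lemma}

\begin{proof}
Suppose that it contains $30$ distinct elements $\sigma_i=p_iu_i$. Since $u_i\mid\sigma_i$ in $\mathbb{Z}[i]$, the divisor $\gcd(u_i,u_j)$ divides $\sigma_i-\sigma_j\ne0$, and so $|\gcd(u_i,u_j)|\le2D$ for $i\ne j$. Each $u_i$ divides $4m$ by \eqref{eq:key}, so their least common multiple divides $4m$ and has modulus at most $4R^2$. There are $\binom{30}{2}=435$ pairs, and Lemma~\ref{lem:lcm} gives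
\[
R^3=(R^{1/10})^{30}\le\prod_{i=1}^{30}|u_i|\le4R^2(2D)^{435}=2^{437}R^{2.435},
\]
which is false for large $R$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:L4}]
We have $F^2=P_{\Sigma_1}+P_{\Sigma_2}+P_{\Sigma_3}+P_{\Sigma_4}$. Lemmas~\ref{lem:S1}, \ref{lem:S2} and \ref{lem:tools}(b) give $|P_{\Sigma_1}|\le2$ and $|P_{\Sigma_2}|\le1$ pointwise, hence the same bounds in $L^2(\nu)$ since $\nu$ has mass one. Lemmas~\ref{lem:S3}, \ref{lem:S4} and \ref{lem:tools}(a), with $M=2$ and $M=29$, give $\|P_{\Sigma_3}\|_{L^2(\nu)}^2\le4+o(1)$ and $\|P_{\Sigma_4}\|_{L^2(\nu)}^2\le58+o(1)$. Therefore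
\[
\|F^2\|_{L^2(\nu)}\le2+1+\sqrt4+\sqrt{58}+o(1)<13
\]
for $R\ge R_0(A,\beta)$, because $5+\sqrt{58}<12.7$. Squaring gives $\int|F|^4d\nu\le169$.
\end{proof}

\begin{remark}
The decay of $\hat\nu$ enters only through the term $AN^2D^{-\beta}$, and a power rate is used to beat $N^2$. Without any decay the theorem fails: if $\nu$ is the point mass at $0$ and all $a_\zeta$ equal $N^{-1/2}$, then $\int|F|^4d\nu=N^2$, and $N$ is unbounded, since for $m=5^j$ the $j+1$ Gaussian integers $(2+i)^a(2-i)^{j-a}$, $0\le a\le j$, are distinct points of $\mathcal{E}$ by unique factorization.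
\end{remark}

\section{Eigenfunctions on a curved arc}\label{sec:curve}

From now until the end of Section~\ref{sec:main}, $\gamma$ is as in Theorem~\ref{thm:main}, $F$ is real and normalized, and $f=F\circ\gamma$. We write $\gamma$ also for a lift to $\mathbb{R}^2$; for $w\in\mathbb{Z}^2$ the function $e(\langle w,\gamma\rangle)$ does not depend on the lift. Write $\gamma'=(\cos\theta,\sin\theta)$ with $\theta\in C^1[0,\ell]$. Then $|\theta'|=|\gamma''|$, and by compactness
\[
0<\kappa_0\le|\theta'|\le\kappa_1 .
\]
Being continuous and nonzero, $\theta'$ has constant sign. For $0\ne w\in\mathbb{Z}^2$ put $\alpha_w=\theta-\arg w$, so that $\langle w,\gamma'\rangle=|w|\cos\alpha_w$. The function $\alpha_w$ is strictly monotone, $|\alpha_w'|\ge\kappa_0$, and its range is an interval of length at most $\kappa_1\ell$. Constants $C,C_1,\dots,c_0,\dots$ depend only on $\mathcal{C}$.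

\subsection{Fourier decay of arc length}

\begin{lemma}\label{lem:decay}
There is $C$ such that for every interval $I\subset[0,\ell]$, every $0\ne w\in\mathbb{Z}^2$ and every $\psi\in C^1(I)$,
\[
\Big|\int_Ie(\langle w,\gamma\rangle)\,dt\Big|\le C|w|^{-1/2},\qquad\Big|\int_I\psi\,e(\langle w,\gamma\rangle)\,dt\Big|\le C|w|^{-1/2}\Big(\sup_I|\psi|+\int_I|\psi'|\,dt\Big).
\]
\end{lemma}

\begin{proof}
This is van der Corput's argument: bound the integrand trivially near the stationary points of the phase and integrate by parts elsewhere. Let $\phi=2\pi\langle w,\gamma\rangle$ and $\alpha=\alpha_w$, so that $\phi'=2\pi|w|\cos\alpha$ is $C^1$. Cut $I$ at the points where $\alpha\in\frac\pi2\mathbb{Z}$. This gives at most $J=2\kappa_1\ell/\pi+2$ pieces, on each of which $\alpha$ stays in one quadrant, so that $\cos\alpha$ is monotone and does not change sign. Let $\epsilon=|w|^{-1/2}\le1$ and fix a piece.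

The part of the piece where $|\cos\alpha|<\epsilon$ is an interval on which $\alpha$ varies by at most $\arcsin\epsilon\le\pi\epsilon/2$, so its length is at most $\pi\epsilon/(2\kappa_0)$. The rest is an interval $[a,b]$ on which $\phi'$ is monotone, of one sign, and $|\phi'|\ge2\pi|w|\epsilon$. Integration by parts gives
\[
\Big|\int_a^be^{i\phi}dt\Big|\le\frac1{|\phi'(a)|}+\frac1{|\phi'(b)|}+\int_a^b\Big|\Big(\frac1{\phi'}\Big)'\Big|\,dt\le\frac{3}{2\pi|w|\epsilon},
\]
because the last integral equals $|1/\phi'(b)-1/\phi'(a)|$. Since $1/(|w|\epsilon)=\epsilon$, the first bound holds with $C=J(\frac{\pi}{2\kappa_0}+\frac3{2\pi})$. For the second, let $I$ have endpoints $a<b$ and let $\Phi(t)=\int_a^te^{i\phi}$. Then $|\Phi|\le C|w|^{-1/2}$ by the first bound, and $\int_I\psi\Phi'=\psi(b)\Phi(b)-\int_I\psi'\Phi$.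
\end{proof}

Let $\nu$ be the image of $dt/\ell$ under $\gamma$. By Lemma~\ref{lem:decay} it satisfies the hypothesis of Theorem~\ref{thm:L4} with $\beta=\frac12$ and $A=C/\ell$. Hence for large $\lambda$
\begin{equation}\label{eq:L4curve}
\int_0^\ell|f|^4\,dt\le169\,\ell .
\end{equation}

\subsection{The $L^2$ norm}

Frequencies in different clusters are almost orthogonal on $\mathcal{C}$ by Lemma~\ref{lem:decay}. Two frequencies in one cluster may differ by a short vector $w$, and then they are not almost orthogonal. It suffices that they cannot cancel completely, and this holds uniformly in $w$.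

\begin{lemma}\label{lem:L2}
There are $c_0,C_0>0$ such that $c_0\le\int_0^\ell|f|^2\,dt\le C_0$ for large $\lambda$.
\end{lemma}

\begin{proof}
Define $\eta$ by $1-\eta=\sup_{w\ne0}|\ell^{-1}\int_0^\ell e(\langle w,\gamma\rangle)\,dt|$, the supremum over $w\in\mathbb{Z}^2$. We claim $\eta>0$. If the mean of the continuous unimodular function $e(\langle w,\gamma\rangle)$ has modulus $1$, the function is constant. Then $\langle w,\gamma\rangle$ is constant, so $\langle w,\gamma'\rangle=\langle w,\gamma''\rangle=0$; as $\gamma'$ and $\gamma''$ are nonzero and orthogonal, $w=0$. Thus each value in the supremum is less than $1$, and the values tend to $0$ as $|w|\to\infty$ by Lemma~\ref{lem:decay}. This proves the claim.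

Write $f=\sum_\Omega f_\Omega$ with $f_\Omega=\sum_{\mu\in\Omega}a_\mu e(\langle\mu,\gamma\rangle)$, where $\Omega$ runs over the clusters. In the expansion of $\int|f|^2$, the terms with $\mu,\mu'$ in different clusters have $|\mu-\mu'|>R^{1/4}$, so they total at most $CR^{-1/8}(\sum|a_\mu|)^2\le CR^{-1/8}N=o(1)$. For a cluster $\Omega=\{\mu,\mu'\}$,
\[
\int_0^\ell|f_\Omega|^2dt=\ell(|a_\mu|^2+|a_{\mu'}|^2)+2\operatorname{Re}\Big(a_\mu\overline{a_{\mu'}}\int_0^\ell e(\langle\mu-\mu',\gamma\rangle)\,dt\Big),
\]
and the last term has modulus at most $2|a_\mu a_{\mu'}|(1-\eta)\ell\le(1-\eta)\ell(|a_\mu|^2+|a_{\mu'}|^2)$. For $\Omega=\{\mu\}$ the integral is $\ell|a_\mu|^2$. By Lemma~\ref{lem:cluster} there are no other clusters. Summing, $\eta\ell-o(1)\le\int|f|^2\le2\ell+o(1)$, and we may take $c_0=\eta\ell/2$, $C_0=3\ell$.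
\end{proof}

\subsection{Local averages}

For $K\ge1$ let $H=K/R$ and
\[
f_H(t)=\frac1H\int_0^Hf(t+s)\,ds,\qquad0\le t\le\ell-H .
\]
Along the curve, the wave with frequency $\mu$ oscillates with local frequency $R\cos\alpha_\mu(t)$. Averaging over $K$ wavelengths damps it by a factor of order $1/(K|\cos\alpha_\mu|)$, which is no gain where the curve is within angle $1/K$ of a wave front. Curvature confines this to a set of $t$ of measure $O(1/K)$.

\begin{lemma}\label{lem:avg}
There is $C_1$ such that for each fixed $K\ge1$,
\[
\int_0^{\ell-H}|f_H|^2\,dt\le\frac{C_1}{K}+o(1).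
\]
\end{lemma}

\begin{proof}
\emph{Linearizing the curve in a window.} Let $\chi(y)=\int_0^1e(sy)\,ds=(e(y)-1)/(2\pi iy)$. Then $|\chi(y)|\le\min(1,\frac1{\pi|y|})$ and $|\chi'(y)|\le\int_0^12\pi s\,ds=\pi$. Taylor's formula gives $|\gamma(t+s)-\gamma(t)-s\gamma'(t)|\le\frac12\kappa_1s^2$, and $|e(x)-e(y)|\le2\pi|x-y|$, so for $\mu\in\mathcal{E}$ and $0\le s\le H$,
\[
\big|e(\langle\mu,\gamma(t+s)\rangle)-e(\langle\mu,\gamma(t)\rangle)\,e(s\langle\mu,\gamma'(t)\rangle)\big|\le\pi\kappa_1RH^2 .
\]
Averaging over $s$ and summing over $\mu$, we get $|f_H-\tilde f|\le\pi\kappa_1N^{1/2}K^2/R=o(1)$ uniformly in $t$, where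
\[
\tilde f(t)=\sum_\mu a_\mu\,e(\langle\mu,\gamma(t)\rangle)\,\chi_\mu(t),\qquad\chi_\mu(t)=\chi(H\langle\mu,\gamma'(t)\rangle)=\chi(K\cos\alpha_\mu(t)).
\]
So it suffices to prove the bound for $\tilde f$.

\emph{Different clusters.} In $\int_0^{\ell-H}|\tilde f|^2$, the term of $\mu,\mu'$ has amplitude $\psi=\chi_\mu\overline{\chi_{\mu'}}\in C^1$. Here $|\psi|\le1$, and $|\chi_\mu'|\le\pi K\kappa_1$ gives $|\psi'|\le2\pi\kappa_1K$. By Lemma~\ref{lem:decay}, the terms with $\mu,\mu'$ in different clusters total at most $CR^{-1/8}(1+2\pi\kappa_1K\ell)N=o(1)$.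

\emph{One cluster.} Since clusters have at most two elements and $|x+y|^2\le2|x|^2+2|y|^2$, the remaining terms total at most $2\sum_\mu|a_\mu|^2\int_0^\ell|\chi_\mu|^2dt$. Change the variable to $x=\alpha_\mu(t)$, with $dt\le|dx|/\kappa_0$. The majorant $\min(1,(\pi K\cos x)^{-2})$ has period $\pi$, and the range of $\alpha_\mu$ is covered by at most $\kappa_1\ell/\pi+1$ periods. Shifting $x$ by $\pi/2$ and using $|\sin x|\ge2|x|/\pi$ for $|x|\le\pi/2$, the integral over one period is
\[
\int_{-\pi/2}^{\pi/2}\min\big(1,(\pi K\sin x)^{-2}\big)\,dx\le\int_{\mathbb{R}}\min\big(1,(2Kx)^{-2}\big)\,dx=\frac1K+\frac1K .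
\]
The lemma follows with $C_1=4\kappa_0^{-1}(\kappa_1\ell/\pi+1)$.
\end{proof}

\section{Counting sign changes}\label{sec:main}

The number of sign changes was defined by alternating sequences. To use it we locate the sign changes at points; this needs a word of care because $g$ may vanish on complicated sets.

\begin{lemma}\label{lem:points}
Let $g:[0,\ell]\to\mathbb{R}$ be continuous with a finite number $n$ of sign changes. There are points $\tau_1,\dots,\tau_n\in[0,\ell]$ such that on every closed subinterval containing no $\tau_j$, either $g\ge0$ throughout or $g\le0$ throughout.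
\end{lemma}

\begin{proof}
Let $s(t)$ be the number of sign changes of $g|_{[0,t]}$. It is nondecreasing and $s(\ell)=n$. Put $\tau_j=\inf\{t:s(t)\ge j\}$ for $1\le j\le n$. If $a<b$ and $s(a)<j\le s(b)$, then $\tau_j\in[a,b]$; so $s$ is constant, equal to $i$ say, on an interval containing no $\tau_j$. Suppose that this interval contains $a<b$ with $g(a)g(b)<0$. If $i=0$, the sequence $a,b$ shows $s(b)\ge1$. If $i\ge1$, take an alternating sequence $t_0<\dots<t_i\le a$; then $g(t_i)\ne0$. If $g(t_i)g(a)<0$, then $t_i<a$ and appending $a$ gives $s(a)\ge i+1$. Otherwise $g(t_i)g(b)<0$ and appending $b$ gives $s(b)\ge i+1$. Each case is a contradiction.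
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
\emph{The $L^1$ norm.} H\"older's inequality with exponents $\frac32$ and $3$, applied to $|f|^2=|f|^{2/3}|f|^{4/3}$, gives $\int|f|^2\le(\int|f|)^{2/3}(\int|f|^4)^{1/3}$. By Lemma~\ref{lem:L2} and \eqref{eq:L4curve},
\begin{equation}\label{eq:L1}
\int_0^\ell|f|\,dt\ge c_1:=c_0^{3/2}(169\,\ell)^{-1/2}.
\end{equation}
Let $h_0=c_1/(8\ell)$, let $|h|\le h_0$, and put $g=f-h$. Fix $K\ge1$, depending only on $\mathcal{C}$, with $(\ell C_1/K)^{1/2}\le c_1/8$, and let $H=K/R$.

\emph{Windows that meet a sign change.} Let $n$ be the number of sign changes of $g$. We want $n\ge c\lambda$ and may assume $n<\infty$. Take $\tau_1,\dots,\tau_n$ from Lemma~\ref{lem:points}, and let $\mathcal{B}$ be the set of $t\in[0,\ell-H]$ such that $[t,t+H]$ contains some $\tau_j$. It lies in a union of $n$ intervals of length $H$, so $|\mathcal{B}|\le nH$. Let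
\[
G(t)=\frac1H\int_0^H|g(t+s)|\,ds,\qquad0\le t\le\ell-H .
\]
For $t\notin\mathcal{B}$ the function $g$ has one weak sign on $[t,t+H]$, so
\begin{equation}\label{eq:G}
G(t)=\Big|\frac1H\int_0^Hg(t+s)\,ds\Big|=|f_H(t)-h|\qquad(t\notin\mathcal{B}).
\end{equation}
This is the only place where $F$ must be real. We bound $\int G$ from both sides.

\emph{Lower bound.} By Fubini, $\int_0^{\ell-H}G\,dt=\int_0^\ell|g(y)|\,\omega(y)\,dy$, where $\omega(y)$ is the proportion of $s\in[0,H]$ with $y-s\in[0,\ell-H]$; it equals $1$ for $H\le y\le\ell-H$. By Cauchy--Schwarz and Lemma~\ref{lem:L2}, the integral of $|f|$ over $[0,H]\cup[\ell-H,\ell]$ is at most $(2HC_0)^{1/2}=o(1)$. With \eqref{eq:L1},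
\[
\int_0^{\ell-H}G\,dt\ge\int_H^{\ell-H}|g|\,dt\ge c_1-\ell|h|-o(1)\ge\tfrac78c_1-o(1).
\]

\emph{Upper bound.} Off $\mathcal{B}$ we use \eqref{eq:G}, Cauchy--Schwarz and Lemma~\ref{lem:avg}: the contribution is at most $\int_0^{\ell-H}|f_H|\,dt+\ell|h|\le(\ell C_1/K+o(1))^{1/2}+\frac18c_1\le\frac14c_1+o(1)$. On $\mathcal{B}$ we use that $G$ is bounded in $L^2$: from $G(t)^2\le\frac1H\int_0^H|g(t+s)|^2ds$ and Fubini,
\[
\|G\|_{L^2[0,\ell-H]}\le\|g\|_{L^2[0,\ell]}\le C_0^{1/2}+\ell^{1/2}h_0=:C_2 ,
\]
so $\int_{\mathcal{B}}G\,dt\le|\mathcal{B}|^{1/2}C_2$.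

\emph{Comparison.} The two bounds give $|\mathcal{B}|^{1/2}C_2\ge\frac58c_1-o(1)\ge\frac12c_1$ for $\lambda\ge\lambda_0(\mathcal{C})$, uniformly in $h$. Hence
\[
n\ge\frac{|\mathcal{B}|}{H}\ge\frac{c_1^2}{4C_2^2}\cdot\frac RK=c'\lambda,\qquad c'=\frac{c_1^2}{8\pi KC_2^2}.
\]
So in all cases $g$ has at least $c'\lambda$ sign changes. By the intermediate value theorem an alternating sequence $t_0<\dots<t_n$ gives a zero of $g$ in each interval $(t_{i-1},t_i)$, so $g$ has at least $c'\lambda$ zeros in $[0,\ell]$.

\emph{From parameters to points.} Since $\gamma$ need not be injective, we bound its multiplicity. Let $r_0=\min(\frac12,\kappa_1^{-1})$ and $0<|t-t'|\le r_0$. For the lift, Taylor's formula and $|\gamma'|=1$ give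
\[
0<|t-t'|\Big(1-\frac{\kappa_1}2|t-t'|\Big)\le|\gamma(t)-\gamma(t')|\le|t-t'|\le\frac12 ,
\]
so $\gamma(t)-\gamma(t')\notin\mathbb{Z}^2$ and the two points of $\mathbb{T}^2$ are different. The preimages of a point of $\mathcal{C}$ are therefore more than $r_0$ apart, and there are at most $\ell/r_0+1$ of them. Thus $\#\{x\in\mathcal{C}:F(x)=h\}\ge c'\lambda/(\ell/r_0+1)$, and the theorem holds with $c=c'/(\ell/r_0+1)$.
\end{proof}

\section{Straight segments}\label{sec:class}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
Let $\gamma:[0,1]\to\mathbb{T}^2$ be the arc-length parametrization.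

Suppose that $\mathcal{C}$ is not straight. Then $\gamma''(t_0)\ne0$ for some $t_0$, and by continuity $\gamma''\ne0$ on a closed interval of positive length containing $t_0$. Theorem~\ref{thm:main}, applied with $h=0$ to this subarc, gives at least $c\lambda$ zeros of $F$ on it, hence on $\mathcal{C}$. The same argument shows that every fixed subarc of $\mathcal{C}$ that is not straight carries $\gg\lambda$ zeros.

Suppose now that $\gamma(t)=x_0+tv$ with $v=(v_1,v_2)$, $|v|=1$. We look for plane waves whose fronts are so nearly parallel to $v$ that the segment stays within a quarter period. There are infinitely many $\mu\in\mathbb{Z}^2$ with $|\langle\mu,v\rangle|<\frac14$. Indeed, if $v$ is parallel to an integer vector $u$, take the integer multiples of $iu$. Otherwise $v_1\ne0$ and $\xi=v_2/v_1$ is irrational, and Dirichlet's theorem gives integer pairs $(\mu_1,\mu_2)$ with $|\mu_2|$ arbitrarily large and $|\mu_1+\mu_2\xi|\le1/|\mu_2|$; then $|\langle\mu,v\rangle|=|v_1||\mu_1+\mu_2\xi|\le1/|\mu_2|<\frac14$ once $|\mu_2|>4$.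

For such $\mu\ne0$, the function $F(x)=\cos(2\pi\langle\mu,x-x_0\rangle)$ is a real eigenfunction with $\lambda=2\pi|\mu|$. On $\mathcal{C}$ it equals $\cos(2\pi t\langle\mu,v\rangle)$, which is positive because $|2\pi t\langle\mu,v\rangle|<\pi/2$ for $0\le t\le1$. So $\mathcal{Z}(F)=0$ along a sequence $\lambda\to\infty$, and the statement in the theorem fails.
\end{proof}

\begin{remark}
These eigenfunctions show which step of the proof of Theorem~\ref{thm:main} cannot do without curvature. Take the wave with $|\langle\mu,v\rangle|\le\frac18$ and normalize it by the factor $\sqrt2$. Then $1\le f\le\sqrt2$ on the segment, so the conclusions of Lemma~\ref{lem:L2} and \eqref{eq:L4curve} remain true for it. But $f_H\ge1$ for every $K$, and Lemma~\ref{lem:avg} fails: averaging does not damp a wave that the curve follows along its front.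
\end{remark}

\begin{thebibliography}{9}

\bibitem{CNNV}
Mei-Chu Chang, Hoi Nguyen, Oanh Nguyen, Van Vu,
\emph{Random eigenfunctions on flat tori: universality for the number of intersections},
arXiv:1707.05255 (2017).

\end{thebibliography}
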